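\title{Intermediate lengths of the $\omega_1$-Borel hierarchy}

\begin{abstract}
The $\omega_1$-Borel subsets of the Cantor space are generated from the open sets by unions and intersections of $\omega_1$-sequences of sets. They form a hierarchy of length at most $\omega_2$. We show that over any model of ZFC $+$ CH, for every $\alpha<\omega_2$, a cardinal-preserving forcing makes the length greater than $\alpha$ and smaller than $\omega_2$. In particular the length can lie in the interval $[\omega_1+2,\omega_2)$, which answers a question of Miller. We also find a club $C\subseteq\omega_2$ such that every $\alpha\in C$ of cofinality $\omega_1$ is the exact length in some cardinal-preserving extension.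
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC and consider subsets of the Cantor space $2^\omega$. The \emph{$\omega_1$-Borel sets} form the smallest family of subsets of $2^\omega$ that contains the open sets and is closed under unions and intersections of $\omega_1$-sequences of sets. As with the Borel sets, one counts how many alternations of the two operations are needed. Let $\Sigma^*(0)=\Pi^*(0)$ be the family of clopen sets, and for $\alpha>0$ let
\begin{align*}
\Sigma^*(\alpha)&=\Bigl\{\textstyle\bigcup_{\beta<\omega_1}A_\beta:\ A_\beta\in\Pi^*({<}\alpha)\text{ for all }\beta<\omega_1\Bigr\},\\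
\Pi^*(\alpha)&=\Bigl\{\textstyle\bigcap_{\beta<\omega_1}A_\beta:\ A_\beta\in\Sigma^*({<}\alpha)\text{ for all }\beta<\omega_1\Bigr\},
\end{align*}
where $\Pi^*({<}\alpha)=\bigcup_{\gamma<\alpha}\Pi^*(\gamma)$ and $\Sigma^*({<}\alpha)=\bigcup_{\gamma<\alpha}\Sigma^*(\gamma)$. Four elementary facts are used throughout.
\begin{enumerate}
\item[(H1)] $\Pi^*(\alpha)$ consists of the complements of the sets in $\Sigma^*(\alpha)$. This follows by induction on $\alpha$ from De Morgan's laws.
\item[(H2)] If $\gamma<\gamma'$, then $\Sigma^*(\gamma)\cup\Pi^*(\gamma)\subseteq\Sigma^*(\gamma')\cap\Pi^*(\gamma')$. Constant sequences give $\Pi^*(\gamma)\subseteq\Sigma^*(\gamma')$; the inclusion $\Sigma^*(\gamma)\subseteq\Sigma^*(\gamma')$ holds because $\Pi^*({<}\gamma)\subseteq\Pi^*({<}\gamma')$ if $\gamma>0$, and because $\Sigma^*(0)=\Pi^*(0)$ if $\gamma=0$; the rest follows from (H1).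
\item[(H3)] For $\alpha\ge1$, $\Sigma^*(\alpha)$ is closed under unions, and $\Pi^*(\alpha)$ under intersections, of at most $\omega_1$ sets; the empty union $\emptyset$ and the empty intersection $2^\omega$ are included.
\item[(H4)] The $\omega_1$-Borel sets are exactly the sets in $\bigcup_{\alpha<\omega_2}\Sigma^*(\alpha)=\bigcup_{\alpha<\omega_2}\Pi^*(\alpha)$. Each level consists of $\omega_1$-Borel sets by induction, and the union contains the open sets and is closed under both operations because $\omega_2$ is regular.
\end{enumerate}
The \emph{length} of the $\omega_1$-Borel hierarchy, computed in a given model of ZFC, is the least $\alpha\ge1$ with $\Sigma^*(\alpha)=\Pi^*(\alpha)$. Equivalently, it is the least $\alpha\ge1$ such that every $\omega_1$-Borel set lies in $\Sigma^*(\alpha)$: if $\Sigma^*(\alpha)=\Pi^*(\alpha)$, this family contains the open sets and is closed under both operations by (H3), and conversely $\Pi^*(\alpha)\subseteq\Sigma^*(\alpha)$ gives equality by (H1). By (H4) and (H2) the length is at most $\omega_2$.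

The sets in $\Sigma^*(1)$ are the open sets and those in $\Pi^*(1)$ are the closed sets, so the length is at least $2$. Upper bounds come from the following observation, which also drives the upper bound in this paper.

\begin{lemma}\label{lem:sep}
Let $\rho\ge1$ and $A\subseteq2^\omega$. Suppose that $A=\bigcup_{i}X_i$ and $2^\omega\setminus A=\bigcup_{j}Y_j$, where $i$ and $j$ range over sets of size at most $\omega_1$, and that for all $i,j$ there is $C_{ij}\in\Sigma^*({<}\rho)\cup\Pi^*({<}\rho)$ with $X_i\subseteq C_{ij}$ and $Y_j\cap C_{ij}=\emptyset$. Then $A\in\Sigma^*(\rho+1)$.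
\end{lemma}

\begin{proof}
We have $A=\bigcup_i\bigcap_jC_{ij}$. A point of $X_i$ lies in $C_{ij}$ for all $j$, and a point outside $A$ lies in some $Y_j$ and so misses $C_{ij}$ for every $i$. By (H2) and (H3), $\bigcap_jC_{ij}\in\Pi^*(\rho)$, so $A\in\Sigma^*(\rho+1)$.
\end{proof}

Under CH, take the pieces $X_i$, $Y_j$ to be single points. Two distinct points are separated by a clopen set, so with $\rho=1$ every subset of $2^\omega$ is in $\Sigma^*(2)$, and the length is exactly $2$. Thus the length depends on the model. The following results are known.
\begin{itemize}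
\item Martin's Axiom together with $2^{\aleph_0}>\aleph_1$ implies that the length is $\omega_2$.
\item In the Cohen real model, obtained by adding $\omega_2$ Cohen reals to a model of GCH, the length is at least $\omega_1$ and at most $\omega_1+1$.
\item For every countable ordinal $\alpha_0\ge2$ there is a model of ZFC in which every subset of $2^\omega$ is $\omega_1$-Borel and the length is at least $\alpha_0$ and at most $\alpha_0+1$.
\item There is a model of ZFC in which every subset of $2^\omega$ is $\omega_1$-Borel and the length is at least $\omega_1$ and at most $\omega_1+1$.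
\end{itemize}
In each of these models the length is either at most $\omega_1+1$ or equal to $\omega_2$, and one might guess that a hierarchy which passes level $\omega_1+1$ cannot stop before $\omega_2$. Miller \cite{Miller} asked whether there is a model of ZFC in which the length is an ordinal $\alpha$ with $\omega_1+2\le\alpha<\omega_2$. The answer is yes.

Throughout, $W$ is a model of ZFC $+$ CH, the symbols $\omega_1$ and $\omega_2$ denote the cardinals of $W$, and $\kappa\ge\omega_2$ is a cardinal of $W$.

\begin{theorem}\label{thm:main}
For every $1\le\alpha<\omega_2$ there is a cardinal-preserving generic extension $N$ of $W$ with $2^\omega=(\kappa^\omega)^W$ in which the length of the $\omega_1$-Borel hierarchy is greater than $\alpha$ and smaller than $\omega_2$.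
\end{theorem}

With $\alpha=\omega_1+1$ the length lies in $[\omega_1+2,\omega_2)$, which answers the question. Theorem~\ref{thm:main} does not identify the length; the second theorem does so for many ordinals.

\begin{theorem}\label{thm:exact}
There is a club $C\subseteq\omega_2\setminus\omega_1\cdot2$ in $W$ such that for every $\alpha\in C$ with $\operatorname{cf}(\alpha)=\omega_1$ there is a cardinal-preserving generic extension of $W$, with $2^\omega=(\kappa^\omega)^W$, in which the length of the $\omega_1$-Borel hierarchy is exactly $\alpha$.
\end{theorem}

This realizes $\aleph_2$ many exact values over a fixed $W$: in the increasing enumeration of $C$, each element whose index has the form $\beta+\omega_1$ has cofinality $\omega_1$. Whether every $\alpha\in[\omega_1+2,\omega_2)$ can be the exact length is not decided here.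

\subsection*{Outline of the proof}
For the lower bound we fix a well-founded tree $T_\alpha$ of rank $\alpha$ and let each real $x$ assign truth values to its leaves. The values propagate to the root by the rule that a node is true if and only if all its children are false, and $\Psi_\alpha$ is the set of reals that make the root true. We force an assignment of truth values with countable conditions and code it into a real $y$ by almost disjoint coding. A rank argument shows that whether $y$ falls into a given set of level $\gamma<\alpha$ is decided by the part of a condition of rank at most $\gamma$, and that part says nothing about the root. With $\kappa$ many such generic reals, $\Psi_\alpha\notin\Sigma^*(\alpha)$ (Sections \ref{sec:trees}--\ref{sec:lower}).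

For the upper bound we imitate the CH argument. An $\omega_1$-Borel set $A$ of the extension has a code in a submodel $W_1$ that satisfies CH. There are more than $\omega_1$ reals, but over $W_1$ they fall into only $\omega_1$ many \emph{types}, and $A$ and its complement are unions of types. Types play the role of points in Lemma~\ref{lem:sep}, and a counting argument in $W$ bounds the level $\rho$ of separation independently of $A$ (Section~\ref{sec:types}). For Theorem~\ref{thm:exact} we use all trees $T_\delta$ with $\delta<\alpha$ at once and replace pairwise separation by a canonical hull of each type (Section~\ref{sec:exact}).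

\section{Codes and forcing}\label{sec:prelim}

\subsection*{Codes}
We identify subsets of $\omega$ with their characteristic functions in $2^\omega$. To compare $\omega_1$-Borel sets in different models we use codes. A \emph{code of rank $0$}, or \emph{clopen code}, is a pair $c=\langle0,b\rangle$ with $b\subseteq2^{<\omega}$ finite, and $x\in[\![c]\!]$ means that $s\subset x$ for some $s\in b$. For $0<\gamma<\omega_2$, a \emph{code of rank $\gamma$} is a pair $c=\langle\gamma,\langle c_\xi:\xi<\omega_1\rangle\rangle$ whose \emph{entries} $c_\xi$ are codes of rank less than $\gamma$, and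
\[x\in[\![c]\!]\iff x\notin[\![c_\xi]\!]\text{ for all }\xi<\omega_1 .\]
Here $\omega_1$ and $\omega_2$ are the ordinals $\omega_1^W$ and $\omega_2^W$, in whatever model the definition is read. Consequently ``$c$ is a code of rank $\gamma$'' and ``$x\in[\![c]\!]$'' are defined by recursion on the rank with bounded quantifiers, and are absolute between transitive models of ZFC that contain $\omega_1,\omega_2$ and the objects in question. We write $[\![c]\!]^M$ for the set of reals of $M$ that lie in $[\![c]\!]$.

In a model $M$ with the same $\omega_1$ and $\omega_2$ as $W$, induction on $\gamma$ and (H1) give $\Pi^*(\gamma)=\{[\![c]\!]^M:c\in M\text{ a code of rank }\gamma\}$ for $\gamma<\omega_2$, and by (H4) every $\omega_1$-Borel set has a code. If $\mathcal L$ is a nonempty family of at most $\omega_1$ codes of rank less than $\gamma$, a code of rank $\gamma$ \emph{lists} $\mathcal L$ if $\mathcal L$ is the set of its entries. For a code $c$ of rank $\gamma$, the code ${\sim}c$ of rank $\gamma+1$ listing $\{c\}$ defines the complement of $[\![c]\!]$ in every model.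

In such a model $M$, an $\omega_1$-sequence of codes has transitive closure of size $\omega_1$, by induction on rank. Transferring $\in$ along a bijection gives a well-founded extensional relation on $\omega_1$, hence a subset of $\omega_1$, from which the Mostowski collapse recovers the sequence in any transitive model containing that subset. A single code is treated as a constant sequence.

\subsection*{Forcing}
We take $W$ to be countable and transitive, so that generic filters exist; the arguments transfer to Boolean-valued models in the usual way. A \emph{model} is $W$ or a model obtained from it by finitely many generic extensions. A poset defined in $W$ is always the set computed in $W$, also when we force with it over a larger model $M$; then $\Vdash^M$ is the forcing relation over $M$. A filter generic over $M$ is generic over every submodel containing the poset. We use the following textbook facts.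
\begin{enumerate}
\item[(F1)] \emph{Forcing theorem.} A statement holds in $M[G]$ if and only if some $p\in G$ forces it, and $p$ forces it if and only if it holds in $M[G]$ for all generic $G\ni p$. In particular, if $c\in M$ is a code of positive rank and $p\not\Vdash^M\dot x\in[\![c]\!]$, then $q\Vdash^M\dot x\in[\![c_\xi]\!]$ for some $q\le p$ and $\xi<\omega_1$.
\item[(F2)] \emph{Product lemma.} $G_0\times G_1$ is $\mathbb P_0\times\mathbb P_1$-generic over $M$ if and only if $G_0$ is generic over $M$ and $G_1$ is generic over $M[G_0]$; the roles may be interchanged, and every generic filter on the product has this form.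
\item[(F3)] A $\sigma$-closed poset (every decreasing $\omega$-sequence has a lower bound) adds no new $\omega$-sequences of ground-model elements and preserves $\omega_1$. If $\lambda$ is regular and all antichains have size less than $\lambda$ (the $\lambda$-c.c.; ccc is $\lambda=\omega_1$), then cardinals $\ge\lambda$ are preserved.
\item[(F4)] \emph{Nice names.} If $X\in M[G]$ is a subset of $Y\in M$, there is a family $\langle A_y:y\in Y\rangle\in M$ of antichains with $X=\{y:A_y\cap G\ne\emptyset\}$.
\item[(F5)] \emph{$\Delta$-system lemma.} An uncountable family of finite sets has an uncountable subfamily whose members pairwise intersect in a fixed root. Under CH, a family of $\omega_2$ countable sets has such a subfamily of size $\omega_2$.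
\end{enumerate}

\section{Trees, evaluations, and the basic poset}\label{sec:trees}

\subsection*{The trees $T_\alpha$}
Work in $W$. For each limit $\lambda<\omega_2$ fix a strictly increasing cofinal sequence $\langle\lambda_i:i<\operatorname{cf}\lambda\rangle$ in $\lambda$. For $1\le\alpha<\omega_2$, the tree $T_\alpha\subseteq\omega_1^{<\omega}$ and its rank function are defined by recursion on the length of nodes. The root $\langle\rangle$ has rank $\alpha$. A node of rank $0$ is a leaf. A node $\sigma$ of rank $\delta+1$ has children $\sigma^\frown\xi$, $\xi<\omega_1$, of rank $\delta$. A node $\sigma$ of limit rank $\lambda$ has children $\sigma^\frown i$, $i<\operatorname{cf}\lambda$, of rank $\lambda_i+2$. Let $L_\alpha$ be the set of leaves. A node is \emph{thin} if its rank is a limit ordinal of cofinality $\omega$.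
\begin{enumerate}
\item[(T1)] The parent of a thin node $\theta$ has rank $\operatorname{rk}(\theta)+1$, since children of nodes of limit rank have successor rank.
\item[(T2)] Children and grandchildren of a thin node of rank $\lambda$ are not thin: their ranks are $\lambda_n+2$ and $\lambda_n+1$.
\item[(T3)] A node that is neither a leaf nor thin has $\omega_1$ children.
\item[(T4)] If $\operatorname{rk}(\sigma)>\beta$, then only countably many children $\tau$ of $\sigma$ have $\operatorname{rk}(\tau)<\beta$, and these are not leaves. If $\operatorname{rk}(\sigma)=\delta+1$, all children have rank $\delta\ge\beta$. If $\operatorname{rk}(\sigma)=\lambda$ is a limit, such children have rank $\lambda_i+2<\beta<\lambda$, so their indices $i$ are bounded below $\operatorname{cf}\lambda\le\omega_1$.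
\end{enumerate}
The summand $2$ in the definition is there to secure (T2) and the last clause of (T4). The bound $\operatorname{cf}\lambda\le\omega_1$ in (T4) is where $\alpha<\omega_2$ enters.

An \emph{evaluation} of $T_\alpha$ is a set $E\subseteq T_\alpha$ such that a nonleaf node is in $E$ if and only if none of its children is. By induction on rank, every subset of $L_\alpha$ is $E\cap L_\alpha$ for exactly one evaluation $E$. Fix in $W$ a family $\{a_\sigma:\sigma\in\omega_1^{<\omega}\}$ of infinite subsets of $\omega$ that is \emph{almost disjoint}: $a_\sigma\cap a_{\sigma'}$ is finite for $\sigma\ne\sigma'$. For a real $x$ let $E_\alpha(x)$ be the evaluation with $E_\alpha(x)\cap L_\alpha=\{\sigma\in L_\alpha:x\cap a_\sigma\text{ is finite}\}$, and put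
\[\Psi_\alpha=\{x\in2^\omega:\langle\rangle\in E_\alpha(x)\}.\]
In a model with the same $\omega_1$ and $\omega_2$ as $W$, the set $\{x:\sigma\in E_\alpha(x)\}$ is in $\Pi^*(3+\operatorname{rk}(\sigma))$. For a leaf it is a countable union of closed sets, so it lies in $\Sigma^*(2)\subseteq\Pi^*(3)$; for a nonleaf it is the intersection of the complements of the sets attached to the children. Hence $\Psi_\alpha$ is $\omega_1$-Borel, and $\Psi_\alpha\in\Pi^*(\alpha)$ when $\alpha$ is infinite.

\subsection*{The posets $Q_\alpha$ and $\mathbb B(\alpha)$}
We approximate an evaluation by countable sets of nodes promised to be in it.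

\begin{definition}\label{def:Q}
$Q_\alpha$ is the set of countable $t\subseteq T_\alpha$ such that
\begin{enumerate}
\item[(a)] no element of $t$ has its parent in $t$;
\item[(b)] if $\theta$ is thin, its parent is in $t$, and some element of $t$ properly extends $\theta$, then $t$ contains a child of $\theta$.
\end{enumerate}
The order is reverse inclusion. Put $t^{\le\beta}=\{\sigma\in t:\operatorname{rk}(\sigma)\le\beta\}$ and $Q_\alpha^{\le\gamma}=\{t\in Q_\alpha:t=t^{\le\gamma}\}$.
\end{definition}

By CH, $|Q_\alpha|\le\omega_1^\omega=\omega_1$. The union of a decreasing $\omega$-sequence of conditions is a condition, because a violation of (a), or the hypothesis of (b), involves two elements and so occurs at some stage. Thus $Q_\alpha$ is $\sigma$-closed and adds no reals. To make the generic evaluation visible to subsets of $2^\omega$, we code its leaves into a real.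

\begin{definition}\label{def:B}
$\mathbb B(\alpha)$ is the set of triples $(t,s,F)$ with $t\in Q_\alpha$, $s\in2^{<\omega}$, and $F\subseteq t\cap L_\alpha$ finite. For pairs, $(s',F')\le(s,F)$ means that $s'\supseteq s$, $F'\supseteq F$, and $s'(k)=0$ whenever $|s|\le k<|s'|$ and $k\in\bigcup_{\sigma\in F}a_\sigma$. For triples, $(t',s',F')\le(t,s,F)$ means $t'\supseteq t$ and $(s',F')\le(s,F)$. Let $\mathbb B^{\le\gamma}(\alpha)$ be the set of triples with $t\in Q^{\le\gamma}_\alpha$, and let $\dot y$ name the union of the second coordinates of the generic filter.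
\end{definition}

The order is transitive because $F$ only grows. A condition can always be extended by appending $0$'s to $s$, so $\dot y$ names an element of $2^\omega$. Lemma~\ref{lem:coding} will show that the union of the first coordinates of the generic filter is $E_\alpha(y)$. The two parts of a condition interact only through the requirement $F\subseteq t$.

\begin{lemma}\label{lem:compat}
$(t,s,F)$ and $(t',s',F')$ are compatible in $\mathbb B(\alpha)$ if and only if $t,t'$ are compatible in $Q_\alpha$ and the pairs $(s,F)$, $(s',F')$ have a common extension.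
\end{lemma}

\begin{proof}
The forward direction is immediate. Conversely, let $t''\le t,t'$ and $(s'',F'')\le(s,F),(s',F')$. Then $s,s'$ are comparable, say $s\subseteq s'\subseteq s''$, and $s'(k)=s''(k)=0$ for $|s|\le k<|s'|$ with $k\in\bigcup_{\sigma\in F}a_\sigma$. So $(t'',s',F\cup F')$ is a condition below both triples.
\end{proof}

\subsection*{The case $\alpha=2$}
Here $T_2=\omega_1^{\le2}$, no node is thin, and
\[\Psi_2=\{x:\forall\xi\,\exists\eta\ \ x\cap a_{\langle\xi,\eta\rangle}\text{ is finite}\}.\]
We force with $\mathbb B(2)$ over a model $M$ and show: \emph{if $\psi\in M$ is a code of rank $2$ and some condition forces $\dot y\in[\![\psi]\!]$, then some condition containing a child of the root forces $\dot y\in[\![\psi]\!]$.} Such a condition keeps the root out of the generic evaluation, hence $y$ out of $\Psi_2$. So a $\Pi^*(2)$ set coded in $M$ that can contain a generic real can also contain a generic real outside $\Psi_2$.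

\emph{Closed sets see only leaves.} Let $\varphi\in M$ have rank $1$ and $(t,s,F)\Vdash\dot y\in[\![\varphi]\!]$. Then $(F,s,F)\Vdash\dot y\in[\![\varphi]\!]$. Otherwise some $(u,s',F')\le(F,s,F)$ forces $\dot y$ into a clopen set $[\![\varphi_\eta]\!]$, and after lengthening $s'$ every real extending $s'$ lies in $[\![\varphi_\eta]\!]$. Then $(t,s',F)\le(t,s,F)$ forces $\dot y\in[\![\varphi_\eta]\!]$, a contradiction.

\emph{Sets in $\Pi^*(2)$ do not see the root.} Let $p=(t,s,F)\Vdash\dot y\in[\![\psi]\!]$ with $\langle\rangle\in t$. A clopen entry of $\psi$ may be replaced by the code of rank $1$ listing a clopen code of its complement, so we assume that all entries have rank $1$. By (a), $t$ consists of the root and leaves. We claim that $p'=(t\setminus\{\langle\rangle\},s,F)$ forces $\dot y\in[\![\psi]\!]$. Otherwise some $q=(u,s',F')\le p'$ forces $\dot y\in[\![\psi_\xi]\!]$. The condition $q$ may contain children of the root and so be incompatible with $p$. But by the previous step $(F',s',F')$ also forces $\dot y\in[\![\psi_\xi]\!]$, and $(t\cup F',s',F')$ is a condition below both $(F',s',F')$ and $p$, a contradiction.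

\emph{Conclusion.} Some $(t,s,F)$ with $\langle\rangle\notin t$ forces $\dot y\in[\![\psi]\!]$. Since $t$ is countable, some child $\langle\xi\rangle$ is extended by no element of $t$, and $(t\cup\{\langle\xi\rangle\},s,F)$ is as required.

The general argument has the same shape: delete the nodes of high rank from $p$, and show that every condition of low rank compatible with the remainder is compatible with $p$. (For small finite ranks the coding gives one level to spare, which the general bookkeeping ignores.) Limit ranks cause two new difficulties.

\subsection*{Limit ranks}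
First, a node of high rank can have children of low rank. Let $t=\{\langle\rangle\}$ in $T_\lambda$ with $\lambda$ a limit, and let $\lambda_0+2<\beta<\lambda$. The condition $\{\langle0\rangle\}$ has rank below $\beta$ and is compatible with $t^{\le\beta}=\emptyset$, but not with $t$. The remedy is to extend $t$ before truncating it, adding a child of each such low node $\tau$; that child survives the truncation and keeps $\tau$ out. By (T4) countably many nodes need this treatment. For $\lambda=\omega_1$ and $\beta>\sup_{n<\omega}\lambda_n$ there are infinitely many of them, so a finite condition could not handle them. This is why conditions are countable.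

Second, countable conditions can block a thin node. In $T_{\omega+1}$ let $\theta=\langle0\rangle$ and $t=\{\langle\rangle\}\cup\{\langle0,n,0\rangle:n<\omega\}$; see Figure~\ref{fig:block}. This $t$ satisfies (a), but no extension satisfying (a) contains $\theta$ or a child of $\theta$, so $t$ is contained in no evaluation. Clause (b) excludes it.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw (0,3)--(0,2);
\foreach \x/\n in {-1.9/0,0/1,1.9/2}{
  \draw (0,2)--(\x,1)--(\x,0);
  \filldraw[fill=white] (\x,1) circle (2.5pt) node[right=2pt] {$\langle0,\n\rangle$};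
  \fill (\x,0) circle (2.5pt) node[below=2pt] {$\langle0,\n,0\rangle$};
}
\fill (0,3) circle (2.5pt) node[right=3pt] {$\langle\rangle$, rank $\omega+1$};
\filldraw[fill=white] (0,2) circle (2.5pt) node[above right] {$\theta=\langle0\rangle$, rank $\omega$};
\node at (3.5,1) {$\cdots$};
\node at (3.5,0) {$\cdots$};
\end{tikzpicture}
\caption{A countable set of nodes (filled) in $T_{\omega+1}$ containing no parent--child pair. The thin node $\theta$ cannot be added because its parent is present, and none of its countably many children can be added because each has a child present. Clause (b) of Definition~\ref{def:Q} forbids this configuration.}\label{fig:block}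
\end{figure}

\section{The rank lemma}\label{sec:rank}

In this section we work in $W$, fix $\alpha$, and write $Q=Q_\alpha$.

\begin{lemma}\label{lem:trunc}
If $t\in Q$, then $t^{\le\beta}\in Q$.
\end{lemma}

\begin{proof}
Clause (a) passes to subsets. If the hypothesis of (b) holds for $\theta$ and $t^{\le\beta}$, the child of $\theta$ in $t$ has smaller rank than the parent of $\theta$, which has rank at most $\beta$.
\end{proof}

\begin{lemma}\label{lem:add}
Let $t\in Q$ and $x\in T_\alpha$. Then $t\cup\{x\}\in Q$ provided that
\begin{enumerate}
\item[(1)] neither the parent of $x$ nor a child of $x$ is in $t$;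
\item[(2)] no element of $t$ properly extends a thin child of $x$;
\item[(3)] every thin $\theta\subsetneq x$ whose parent is in $t$ has a child in $t\cup\{x\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Clause (a) follows from (1). For (b), let $\theta$ be thin with parent in $t\cup\{x\}$, and let $z\in t\cup\{x\}$ properly extend $\theta$. If the parent were $x$, then $z\ne x$, so $z\in t$, contrary to (2). So the parent is in $t$. If $z\in t$, use (b) for $t$; if $z=x$, use (3).
\end{proof}

The next lemma makes the generic subset of $T_\alpha$ an evaluation.

\begin{lemma}\label{lem:dense}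
For every nonleaf $\sigma$, the set $D_\sigma=\{t\in Q:\sigma\in t\text{ or some child of }\sigma\text{ is in }t\}$ is dense and open.
\end{lemma}

\begin{proof}
$D_\sigma$ is closed under extension. We prove density by induction on the length of $\sigma$. Given $t$, extend it so that $t\in D_\theta$ for all $\theta\subsetneq\sigma$. Then:
\begin{enumerate}
\item[$(*)$] if $\theta\subsetneq\sigma$ is thin with parent in $t$, then a child of $\theta$ is in $t$,
\end{enumerate}
because $\theta\notin t$ by (a). Assume that neither $\sigma$ nor a child of $\sigma$ is in $t$. In each case we apply Lemma~\ref{lem:add} to a node $x$ that is $\sigma$ or a child of $\sigma$.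

\emph{Case 1: $\sigma$ is not thin.} By (T3) and countability of $t$, there is a child $x$ of $\sigma$ extended by no element of $t$. This and $\sigma\notin t$ give (1) and (2). A thin $\theta\subsetneq x$ differs from $\sigma$, so $\theta\subsetneq\sigma$ and $(*)$ gives (3).

\emph{Case 2: $\sigma$ is thin and its parent is in $t$.} By (b), no element of $t$ properly extends $\sigma$. Let $x=\sigma^\frown0$. Then (1) and (2) hold. For (3), $\theta=\sigma$ has the child $x$, and $\theta\subsetneq\sigma$ is covered by $(*)$.

\emph{Case 3: $\sigma$ is thin and has no parent in $t$.} Let $x=\sigma$. Then (1) holds by assumption, (2) by (T2), and (3) by $(*)$.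
\end{proof}

A condition of rank below $\alpha$ makes no commitment about the root.

\begin{lemma}\label{lem:root}
If $\gamma<\alpha$ and $t\in Q^{\le\gamma}$, then some $t''\le t$ contains a child of the root.
\end{lemma}

\begin{proof}
The root is not in $t$. If it is not thin, let $x$ be a child of the root extended by no element of $t$. If it is thin, then $\alpha=\lambda$ is a limit; let $x=\langle n\rangle$ with $\lambda_n\ge\gamma$. The children of $x$ have rank $\lambda_n+1>\gamma$, so they are not in $t$, and they are not thin. In both cases (1) and (2) of Lemma~\ref{lem:add} hold, and (3) is vacuous because the root has no parent.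
\end{proof}

\begin{lemma}[Rank lemma]\label{lem:rank}
Let $\beta\ge1$ and $t\in Q$. There is $t_0\le t$ such that for all $\gamma<\beta$ and $u\in Q^{\le\gamma}$: if $u$ is compatible with $t_0^{\le\beta}$, then $u$ is compatible with $t_0$.
\end{lemma}

\begin{proof}
We first find $t_0\le t$ with the property
\begin{enumerate}
\item[$(**)$] if $\sigma\in t_0$, $\operatorname{rk}(\sigma)>\beta$, and $\tau$ is a child of $\sigma$ with $\operatorname{rk}(\tau)<\beta$, then $t_0$ contains a child of $\tau$.
\end{enumerate}
Let $t^{(0)}=t$. Given $t^{(n)}$, by (T4) the children $\tau$ of rank less than $\beta$ of elements of $t^{(n)}$ of rank greater than $\beta$ form a countable set of nonleaves. By Lemma~\ref{lem:dense} and $\sigma$-closure there is $t^{(n+1)}\le t^{(n)}$ in $D_\tau$ for all these $\tau$. The parent of $\tau$ is in $t^{(n+1)}$, so $\tau$ is not, and therefore a child of $\tau$ is. Let $t_0=\bigcup_nt^{(n)}$.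

Let $\gamma<\beta$, $u\in Q^{\le\gamma}$, $w\in Q$ with $w\supseteq u\cup t_0^{\le\beta}$, and $v=t_0\cup u$. Note that $v^{\le\beta}\subseteq w$. We show that $v$ satisfies (a) and then repair the failures of (b).

\emph{Clause (a) for $v$.} Let $\sigma\in v$ have a child $\tau\in v$. If $\operatorname{rk}(\sigma)\le\beta$, both nodes are in $w$, which is impossible. So $\operatorname{rk}(\sigma)>\beta$, hence $\sigma\in t_0$, hence $\tau\notin t_0$ and $\tau\in u$. Then $\operatorname{rk}(\tau)\le\gamma<\beta$, and by $(**)$ a child $\tau'$ of $\tau$ is in $t_0$. Both $\tau$ and $\tau'$ have rank below $\beta$, so both are in $w$, which is impossible.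

\emph{The failures of (b).} Let $\Theta$ be the set of thin $\theta$ such that the parent of $\theta$ is in $v$, some element of $v$ properly extends $\theta$, and no child of $\theta$ is in $v$. It is countable, since its members are initial segments of elements of $v$, and it is disjoint from $v$ by (a). We claim that each $\theta\in\Theta$ has a child $c_\theta$ none of whose children is in $v$. Let $\lambda=\operatorname{rk}(\theta)$; by (T1) the parent $\theta^-$ has rank $\lambda+1$.

If $\lambda+1\le\beta$, then $\theta^-$ and all elements of $v$ properly extending $\theta$ lie in $v^{\le\beta}\subseteq w$. By (b) for $w$, a child $c_\theta$ of $\theta$ is in $w$. A child of $c_\theta$ in $v$ would be in $w$, contrary to (a) for $w$.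

If $\lambda+1>\beta$, then $\lambda\ge\beta>\gamma$, so $\theta^-\notin u$ and $\theta^-\in t_0$. Since $t_0$ contains no child of $\theta$, clause (b) for $t_0$ shows that no element of $t_0$ properly extends $\theta$. Choose $n$ with $\lambda_n\ge\gamma$ and let $c_\theta=\theta^\frown n$. Its children are not in $t_0$, and they are not in $u$ because their rank is $\lambda_n+1>\gamma$.

\emph{The common extension.} Let $v^+=v\cup\{c_\theta:\theta\in\Theta\}$. For (a), consider a parent--child pair in $v^+$. If the child is $c_\theta$, the parent is $\theta$, which is not in $v$ and, being thin, is no $c_{\theta'}$ by (T2). If the child is in $v$, the parent is not in $v$ by (a) for $v$ and is no $c_\theta$ by the choice of $c_\theta$. For (b), let $\theta$ be thin with parent in $v^+$ and let $x\in v^+$ properly extend $\theta$. The parent is no $c_{\theta'}$, since grandchildren of thin nodes are not thin; so it is in $v$. If some element of $v$ properly extends $\theta$, then either a child of $\theta$ is in $v$, or $\theta\in\Theta$ and $c_\theta\in v^+$. Otherwise $x=c_{\theta'}$ with $\theta\subseteq\theta'\in\Theta$; but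 some element of $v$ properly extends $\theta'$, hence $\theta$, so this case does not occur. Thus $v^+\in Q$ extends $t_0$ and $u$.
\end{proof}

The rank lemma is exactly the inductive step needed to generalize the case $\alpha=2$.

\begin{lemma}\label{lem:reduce}
Let $M$ be a model, $\psi\in M$ a code of rank $\gamma$, and $p\in\mathbb B(\alpha)$ with $p\Vdash^M\dot y\in[\![\psi]\!]$. Then some $p'\in\mathbb B^{\le\gamma}(\alpha)$ compatible with $p$ satisfies $p'\Vdash^M\dot y\in[\![\psi]\!]$.
\end{lemma}

\begin{proof}
Induction on $\gamma$. Let $\gamma=0$, and let membership in $[\![\psi]\!]$ depend on the first $m$ digits. Extend $p$ to $(t,s,F)$ with $|s|\ge m$. Then every real extending $s$ is in $[\![\psi]\!]$, and $p'=(\emptyset,s,\emptyset)\ge(t,s,F)$ works.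

Let $\gamma>0$ and $p=(t,s,F)$. Take $t_0\le t$ as in Lemma~\ref{lem:rank} for $\beta=\gamma$, and put $p_0=(t_0,s,F)\le p$ and $p'=(t_0^{\le\gamma},s,F)$. By Lemma~\ref{lem:trunc}, and because the elements of $F$ have rank $0$, $p'$ is a condition in $\mathbb B^{\le\gamma}(\alpha)$; it is compatible with $p$ since $p_0\le p,p'$. Suppose $p'\not\Vdash^M\dot y\in[\![\psi]\!]$. By (F1), some $q\le p'$ forces $\dot y\in[\![\psi_\xi]\!]$ for an entry $\psi_\xi$, of rank $\delta<\gamma$. By induction some $q'\in\mathbb B^{\le\delta}(\alpha)$ compatible with $q$ forces $\dot y\in[\![\psi_\xi]\!]$. Then $q'$ is compatible with $p'$. By Lemma~\ref{lem:compat}, the tree part of $q'$ is compatible with $t_0^{\le\gamma}$, hence with $t_0$, and its coding part is compatible with $(s,F)$; so $q'$ is compatible with $p_0$. A common extension forces both $\dot y\in[\![\psi_\xi]\!]$ and $\dot y\in[\![\psi]\!]$, a contradiction.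
\end{proof}

\section{The product forcing and the model $N$}\label{sec:product}

One generic real does not suffice: the code of a rival set may be added by the forcing, and we then need reals generic over that code. We therefore add many reals side by side, with countable support on the tree parts and finite support on the coding parts.

An \emph{index set} is a set $J\in W$ of pairs $j=(\alpha,\nu)$ with $1\le\alpha<\omega_2$ and $\nu$ an ordinal. Let $\mathbb Q_J$ be the set of $g=(t_j)_{j\in J}$ with $t_{(\alpha,\nu)}\in Q_\alpha$ and $t_j\ne\emptyset$ for countably many $j$. Let $\mathbb D_J$ be the set of $d=(s_j,F_j)_{j\in J}$ with $s_j\in2^{<\omega}$, $F_{(\alpha,\nu)}\subseteq L_\alpha$ finite, and $(s_j,F_j)\ne(\emptyset,\emptyset)$ for finitely many $j$. Let $\mathbb B_J$ be the set of pairs $p=(g^p,d^p)\in\mathbb Q_J\times\mathbb D_J$ with $F^p_j\subseteq t^p_j$ for all $j$, so that $p(j)=(t_j^p,s_j^p,F_j^p)\in\mathbb B(\alpha)$ for $j=(\alpha,\nu)$. All three sets are ordered coordinatewise, and $\mathbb Q_J$ is $\sigma$-closed. The \emph{support} of a condition is the countable set of coordinates where it is nontrivial.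 For $J\subseteq J'$ we regard $\mathbb B_J\subseteq\mathbb B_{J'}$ and $\mathbb D_J\subseteq\mathbb D_{J'}$ by adding trivial entries.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] $\mathbb B_{J_0\sqcup J_1}\cong\mathbb B_{J_0}\times\mathbb B_{J_1}$ by restriction, and a bijection $J\to J'$ in $W$ that preserves first coordinates induces an isomorphism $\mathbb B_J\cong\mathbb B_{J'}$.
\item[(ii)] If $|J|\le\omega_1$, then $|\mathbb B_J|,|\mathbb D_J|\le\omega_1$.
\item[(iii)] $\mathbb B_J$ has the $\omega_2$-c.c.
\end{enumerate}
\end{lemma}

\begin{proof}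
Part (i) holds because all definitions are coordinatewise. For (ii), CH gives $|\mathbb B(\alpha)|\le\omega_1$, and there are at most $\omega_1^\omega=\omega_1$ supports and $\omega_1^\omega$ conditions with a given support. For (iii), among $\omega_2$ conditions we find, by (F5), $\omega_2$ many whose supports form a $\Delta$-system with countable root $r$ (or coincide), and by (ii) two of them agree on $r$. The condition that agrees with each of them on its support extends both.
\end{proof}

Let $\mathcal G$ be $\mathbb B_J$-generic over $W$, and put $G=\{g^p:p\in\mathcal G\}$, $K=\{d^p:p\in\mathcal G\}$. For $j\in J$ let $E_j=\bigcup_{p\in\mathcal G}t^p_j$ and $y_j=\bigcup_{p\in\mathcal G}s_j^p\in2^\omega$. To see that $\omega_1$ survives and to control the new reals, we factor the extension.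

\begin{lemma}\label{lem:factor}
$G$ is $\mathbb Q_J$-generic over $W$. In $W[G]$ let $\mathbb R=\{d\in\mathbb D_J:F_j\subseteq E_j\text{ for all }j\}$. Then $\mathbb R$ is ccc in $W[G]$, $K$ is $\mathbb R$-generic over $W[G]$, and $W[\mathcal G]=W[G][K]$. Hence $\mathbb B_J$ preserves all cardinals.
\end{lemma}

\begin{proof}
$G$ is directed because $\mathcal G$ is, and upward closed because $g^p\le g$ implies $p\le(g,\emptyset)$, where $\emptyset$ is the trivial element of $\mathbb D_J$. If $g'\le g^p$, then $(g',d^p)$ is a condition below $p$; so for dense $D\subseteq\mathbb Q_J$ in $W$ the set $\{p:g^p\in D\}$ is dense, and $G$ meets $D$. Since $G$ is directed and each $d$ mentions finitely many leaves,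
\begin{equation}\label{eq:R}
\mathbb R=\{d\in\mathbb D_J:(g,d)\in\mathbb B_J\text{ for some }g\in G\}.
\end{equation}

The set $K\subseteq\mathbb R$ is directed. If $p\in\mathcal G$ and $d^p\le d'\in\mathbb R$, then $F'_j\subseteq F^p_j\subseteq t^p_j$, so $(g^p,d')$ is a condition above $p$ and $d'\in K$. Let $D\in W[G]$ be dense in $\mathbb R$, and let $g_0\in G$ force that its name $\dot D$ is dense in $\dot{\mathbb R}$. We claim that $\{(g',d')\in\mathbb B_J:g'\Vdash d'\in\dot D\}$ is dense below $(g_0,\emptyset)\in\mathcal G$. Let $(g,d)\le(g_0,\emptyset)$. Then $g\Vdash d\in\dot{\mathbb R}$, so there are $g'\le g$ and $d'\le d$ with $g'\Vdash d'\in\dot D$. By \eqref{eq:R}, $g'$ is compatible with some $g''$ such that $(g'',d')\in\mathbb B_J$; extending $g'$, we get $g'\le g''$. Then $(g',d')\in\mathbb B_J$ extends $(g,d)$. So some such $(g',d')$ is in $\mathcal G$, and $d'\in D\cap K$.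

If $g^p=g^{q_1}$ and $d^p=d^{q_2}$ with $q_1,q_2\in\mathcal G$, a common extension of $q_1,q_2$ in $\mathcal G$ lies below $p$. So $p\in\mathcal G$ if and only if $g^p\in G$ and $d^p\in K$, and $W[\mathcal G]=W[G][K]$.

Among uncountably many elements of $\mathbb R$, (F5) and the countability of $2^{<\omega}$ give two, $d$ and $d'$, with $s_j=s'_j$ on the intersection of their supports. Then $(s_j\cup s'_j,F_j\cup F'_j)_{j\in J}$ is in $\mathbb R$ and extends both. So $\mathbb R$ is ccc. By (F3), $\omega_1$ is preserved in both steps, and cardinals $\ge\omega_2$ are preserved by Lemma~\ref{lem:basic}(iii).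
\end{proof}

For a set $\zeta\subseteq\omega\times\mathbb D_J$ and $K'\subseteq\mathbb D_J$ let $\operatorname{val}(\zeta,K')=\{n:(n,d)\in\zeta\text{ for some }d\in K'\}$.

\begin{lemma}\label{lem:names}
Every real of $W[\mathcal G]$ is $\operatorname{val}(\zeta,K)$ for some $\zeta\subseteq\omega\times\mathbb D_J$ that is in $W$ and countable in $W$. If $|J|\le\omega_1$, then $W[\mathcal G]$ satisfies CH.
\end{lemma}

\begin{proof}
Apply (F4) to $\mathbb R$ over $W[G]$ and let $\zeta=\bigcup_n\{n\}\times A_n$. The antichains $A_n$ are countable, so $\zeta$ is a countable set of elements of $W$ in $W[G]$; by (F3) for $\mathbb Q_J$, it is in $W$ and countable there. If $|J|\le\omega_1$, there are at most $\omega_1^\omega=\omega_1$ such $\zeta$ in $W$.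
\end{proof}

\begin{lemma}\label{lem:coding}
For $j=(\alpha,\nu)\in J$, $E_j=E_\alpha(y_j)$. In particular $y_j\in\Psi_\alpha$ if and only if $\langle\rangle\in E_j$.
\end{lemma}

\begin{proof}
By (a) and directedness, $E_j$ contains no parent--child pair; by Lemma~\ref{lem:dense} and genericity of $G$, it contains each nonleaf $\sigma$ or a child of $\sigma$. So $E_j$ is an evaluation, and it remains to show for $\sigma\in L_\alpha$ that $\sigma\in E_j$ if and only if $y_j\cap a_\sigma$ is finite.

Let $\sigma\in t^p_j$ with $p\in\mathcal G$. Below $p$, one can always add $\sigma$ to $F_j$, so $\sigma\in F^q_j$ for some $q\in\mathcal G$. Then $y_j(k)=0$ for all $k\in a_\sigma$ with $k\ge|s^q_j|$.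

Let $\sigma\notin E_j$ and $n<\omega$. The set of $q$ such that $\sigma\in t^q_j$, or $s^q_j(k)=1$ for some $k\in a_\sigma$ with $k\ge n$, is dense. Indeed, if $\sigma\notin t_j^q$, then $\sigma\notin F_j^q$, so by almost disjointness $a_\sigma\setminus\bigcup_{\sigma'\in F^q_j}a_{\sigma'}$ is infinite; pick $k\ge\max(n,|s_j^q|)$ in this set and extend $s^q_j$ by $0$'s up to $k$ and by $1$ at $k$. A member of $\mathcal G$ in this dense set satisfies the second alternative. So $y_j\cap a_\sigma$ is infinite.
\end{proof}

\subsection*{The model $N$}
Let $I\in W$, $I\subseteq\omega_2\setminus\{0\}$, $1\le|I|\le\omega_1$. Let $\mathcal G$ be $\mathbb B_{I\times\kappa}$-generic over $W$ and $N=W[\mathcal G]$. We shall take $I=\{\alpha\}$ for Theorem~\ref{thm:main} and $I=\alpha\setminus\{0\}$ for Theorem~\ref{thm:exact}. For $J\subseteq I\times\kappa$ in $W$ let $\mathcal G_J=\mathcal G\cap\mathbb B_J=\{p{\restriction}J:p\in\mathcal G\}$; its set of coding parts is $K\cap\mathbb D_J$. For disjoint $J,J'\in W$, (F2) and Lemma~\ref{lem:basic}(i) show that $\mathcal G_J$ is $\mathbb B_J$-generic over $W[\mathcal G_{J'}]$, and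
\begin{equation}\label{eq:split}
\text{for }d\in\mathbb D_{J\sqcup J'}:\qquad d\in K\iff d{\restriction}J\in K\text{ and }d{\restriction}J'\in K .
\end{equation}
For the direction from right to left, let $d{\restriction}J=d^p$ and $d{\restriction}J'=d^q$ with $p\in\mathcal G_J$, $q\in\mathcal G_{J'}$; the condition combining $p$ and $q$ lies above their common extension in $\mathcal G$ and has coding part $d$.

\begin{lemma}\label{lem:N}
$N$ has the same cardinals as $W$ and satisfies $2^\omega=(\kappa^\omega)^W$. Every code and every $\omega_1$-sequence of codes in $N$ lies in $W[\mathcal G_H]$ for some $H\in W$ with $H\subseteq I\times\kappa$ and $|H|=\omega_1$.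
\end{lemma}

\begin{proof}
Cardinals are preserved by Lemma~\ref{lem:factor}. Since $|\mathbb D_{I\times\kappa}|=\kappa$, Lemma~\ref{lem:names} gives $2^\omega\le(\kappa^\omega)^W$. The reals $y_j$ are pairwise distinct: given a condition and $j\ne j'$, choose $k\ge|s_j|,|s_{j'}|$ outside $\bigcup_{\sigma\in F_j}a_\sigma$, which is coinfinite by almost disjointness, extend $s_j,s_{j'}$ by $0$'s to length $k$, and then by $1$ and $0$ respectively. Hence in $N$, $2^\omega\ge\kappa$ and $2^\omega=(2^\omega)^\omega\ge\kappa^\omega\ge(\kappa^\omega)^W$.

By Section~\ref{sec:prelim} it suffices to capture a set $X\subseteq\omega_1$ in $N$. Take antichains $A_\xi$, $\xi<\omega_1$, as in (F4). By the $\omega_2$-c.c.\ they involve at most $\omega_1$ conditions. Let $H\in W$ of size $\omega_1$ contain their supports. Then $X=\{\xi:A_\xi\cap\mathcal G_H\ne\emptyset\}\in W[\mathcal G_H]$.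
\end{proof}

Outside such an $H$ the generic filter still realizes every countable pattern. Let $H\in W$, $H\subseteq I\times\kappa$, $|H|\le\omega_1$. For a countable index set $J$ with first coordinates in $I$, let $\operatorname{Inj}(J,H)$ be the set of injections $\pi\in W$, $\pi:J\to(I\times\kappa)\setminus H$, that preserve first coordinates. For $p\in\mathbb B_J$ let $\pi(p)\in\mathbb B_{\operatorname{ran}\pi}$ be given by $\pi(p)(\pi(j))=p(j)$, and define $\pi(d)$ for $d\in\mathbb D_J$ in the same way. Put $\pi^*\mathcal G=\{p\in\mathbb B_J:\pi(p)\in\mathcal G\}$; its set of coding parts is $K_\pi=\{d\in\mathbb D_J:\pi(d)\in K\}$.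

\begin{lemma}\label{lem:fresh}
For $\pi\in\operatorname{Inj}(J,H)$, the filter $\pi^*\mathcal G$ is $\mathbb B_J$-generic over $W[\mathcal G_H]$. For every $p\in\mathbb B_J$ there is $\pi\in\operatorname{Inj}(J,H)$ with $p\in\pi^*\mathcal G$.
\end{lemma}

\begin{proof}
The first claim holds because $\operatorname{ran}\pi\cap H=\emptyset$ and $\pi$ induces an isomorphism in $W$. For the second, the set of $q$ with $q\le\pi(p)$ for some $\pi\in\operatorname{Inj}(J,H)$ is in $W$, and it is dense: since $\kappa\ge\omega_2$, for any $q$ there is $\pi\in\operatorname{Inj}(J,H)$ whose range misses the support of $q$, and $q$ and $\pi(p)$ combine to a common extension.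
\end{proof}

This is where $\kappa\ge\omega_2$ is used. It cannot be dropped: for $\kappa\le\omega_1$ the model $N$ satisfies CH by Lemma~\ref{lem:names}, and the length is $2$.

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
In $N$, $\Psi_\alpha\notin\Sigma^*(\alpha)$ for every $\alpha\in I$. Hence the length in $N$ is greater than every $\alpha\in I$.
\end{proposition}

\begin{proof}
Suppose that in $N$, $\Psi_\alpha=\bigcup_{\xi<\omega_1}[\![\psi_\xi]\!]$ with $\psi_\xi$ of rank $\gamma_\xi<\alpha$. By Lemma~\ref{lem:N} the sequence of codes lies in $W_1=W[\mathcal G_H]$ with $|H|=\omega_1$. By Lemma~\ref{lem:fresh} with $J=\{(\alpha,0)\}$, for every $b\in\mathbb B(\alpha)$ there is $j=(\alpha,\nu)\notin H$ such that $\mathcal G_{\{j\}}$, viewed as a subset of $\mathbb B(\alpha)$, is generic over $W_1$ and contains $b$.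

Choose such $j$ for $b=(\{\langle\rangle\},\emptyset,\emptyset)$. By Lemma~\ref{lem:coding}, $y_j\in\Psi_\alpha$, so $y_j\in[\![\psi_\xi]\!]$ for some $\xi$. By absoluteness this holds in $W_1[\mathcal G_{\{j\}}]$, so some $p\in\mathbb B(\alpha)$ forces $\dot y\in[\![\psi_\xi]\!]$ over $W_1$. By Lemma~\ref{lem:reduce} some $(t',s',F')\in\mathbb B^{\le\gamma_\xi}(\alpha)$ forces it, and by Lemma~\ref{lem:root} some $t''\le t'$ contains a child $u$ of the root. Now choose $j'$ for $b=(t'',s',F')$. Then $y_{j'}\in[\![\psi_\xi]\!]\subseteq\Psi_\alpha$, so the evaluation $E_{j'}$ contains both the root and its child $u$, a contradiction.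

If the length were $\ell\le\alpha$, the $\omega_1$-Borel set $\Psi_\alpha$ would lie in $\Sigma^*(\ell)\subseteq\Sigma^*(\alpha)$.
\end{proof}

\section{Types and the upper bound}\label{sec:types}

Fix a code $\chi\in W_1=W[\mathcal G_H]$. A real $z\in N$ is computed from $\mathcal G_H$ and countably many further coordinates, and whether $z\in[\![\chi]\!]$ is forced by a condition on those coordinates. Renaming the coordinates does not change what is forced. So we record $z$ only up to renaming: which trees are used, the recipe for computing $z$, and a condition. We first define these records over any small extension of $W$, because the bound $\rho$ must be computed in $W$.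

\begin{definition}\label{def:type}
Let $W_1$ be a $\mathbb B_H$-generic extension of $W$ for an index set $H$ with $|H|\le\omega_1$. Let $S\in W$ be a nonempty countable subset of $\omega_2\setminus\{0\}$. An \emph{$S$-type over $W_1$} is a triple $P=(S,\zeta,p)$, where $\zeta\in W_1$ is a countable subset of $\omega\times\mathbb D_{S\times\omega}$ and $p\in\mathbb B_{S\times\omega}$. For a code $\chi\in W_1$, $P\Vdash\chi$ means that $p$ forces $\operatorname{val}(\zeta,\dot K)\in[\![\chi]\!]$ in $\mathbb B_{S\times\omega}$ over $W_1$, where $\dot K$ names the set of coding parts of the generic filter; $P\Vdash\neg\chi$ means that $p$ forces $\operatorname{val}(\zeta,\dot K)\notin[\![\chi]\!]$. Types $P,P'$ are \emph{separable at level $\gamma$} over $W_1$ if some code $\chi\in W_1$ of rank $\gamma$ has $P\Vdash\chi$ and $P'\Vdash\neg\chi$, or vice versa; they are \emph{separable} if this holds for some $\gamma$.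
\end{definition}

These notions depend only on the model $W_1$ and on sets of $W$, not on $H$ or on the generic filter that produces $W_1$. By Lemmas~\ref{lem:basic}(ii) and \ref{lem:names}, $W_1$ satisfies CH and $|\mathbb B_{S\times\omega}|,|\mathbb D_{S\times\omega}|\le\omega_1$, so there are at most $\omega_1$ many $S$-types over $W_1$.

\begin{definition}\label{def:rho}
For $S$ as above, $\rho(S)$ is the least $\rho\ge1$ such that $\mathbb B_{S\times\omega_1}$ forces over $W$ that every separable pair of $S$-types over the extension is separable at a level less than $\rho$.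
\end{definition}

\begin{lemma}\label{lem:rho}
$\rho(S)<\omega_2$.
\end{lemma}

\begin{proof}
In each extension there are at most $\omega_1$ pairs of $S$-types and $\omega_2$ is regular, so the least levels of separation have a strict upper bound below $\omega_2$. Let $\dot\rho$ name the least such bound. Each condition decides at most one value of $\dot\rho$ and $|\mathbb B_{S\times\omega_1}|\le\omega_1$, so the possible values have a supremum below $\omega_2$.
\end{proof}

Now let $H\in W$, $H\subseteq I\times\kappa$, $|H|=\omega_1$, and $W_1=W[\mathcal G_H]$. Let $\mathcal T$ be the set of all $S$-types over $W_1$ with $S\subseteq I$. There are at most $\omega_1^\omega=\omega_1$ such $S$ in $W$, so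
\begin{equation}\label{eq:count}
|\mathcal T|\le\omega_1\quad\text{in }W_1\text{ and in }N.
\end{equation}
The set of \emph{realizations} of $P=(S,\zeta,p)\in\mathcal T$ in $N$ is
\[Z(P)=\{\operatorname{val}(\zeta,K_\pi):\pi\in\operatorname{Inj}(S\times\omega,H),\ p\in\pi^*\mathcal G\}.\]

\begin{lemma}\label{lem:real}
Let $\chi\in W_1$ be a code.
\begin{enumerate}
\item[(i)] For $P\in\mathcal T$: $P\Vdash\chi$ if and only if $Z(P)\subseteq[\![\chi]\!]^N$, and $P\Vdash\neg\chi$ if and only if $Z(P)\cap[\![\chi]\!]^N=\emptyset$.
\item[(ii)] For every real $z\in N$ there is $P=(S,\zeta,p)\in\mathcal T$ with $z\in Z(P)$ and $\zeta\in W[\mathcal G_{H\cap(S\times\kappa)}]$ such that $P\Vdash\chi$ if $z\in[\![\chi]\!]^N$, and $P\Vdash\neg\chi$ otherwise.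
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $P=(S,\zeta,p)$. If $P\Vdash\chi$ and $z=\operatorname{val}(\zeta,K_\pi)$ with $p\in\pi^*\mathcal G$, then $z\in[\![\chi]\!]$ in $W_1[\pi^*\mathcal G]$ by Lemma~\ref{lem:fresh}, hence in $N$. The same argument shows that $P\Vdash\neg\chi$ implies $Z(P)\cap[\![\chi]\!]^N=\emptyset$. If $P\not\Vdash\chi$, then $P_1=(S,\zeta,p_1)\Vdash\neg\chi$ for some $p_1\le p$. By Lemma~\ref{lem:fresh}, $Z(P_1)\neq\emptyset$, and $Z(P_1)\subseteq Z(P)$; so $Z(P)\not\subseteq[\![\chi]\!]^N$. The case $P\not\Vdash\neg\chi$ is the same with $\chi$ and $\neg\chi$ interchanged.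

(ii) Let $z=\operatorname{val}(\zeta_0,K)$ with $\zeta_0\in W$ countable (Lemma~\ref{lem:names}), and let $a\in W$ be the union of the supports of the $d$'s occurring in $\zeta_0$. Let $S\subseteq I$ be nonempty, countable, in $W$, and contain all first coordinates of elements of $a$. For each $\delta\in S$ choose in $W$ a countably infinite subset of $(\{\delta\}\times\kappa)\setminus H$ containing $(a\setminus H)\cap(\{\delta\}\times\kappa)$; enumerating these sets gives $\pi\in\operatorname{Inj}(S\times\omega,H)$ with $a\setminus H\subseteq\operatorname{ran}\pi$. Let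
\[\zeta=\{(n,d'):\text{for some }(n,d)\in\zeta_0,\ \ d{\restriction}H\in K\text{ and }\pi(d')=d{\restriction}\operatorname{ran}\pi\}.\]
Each $d$ in $\zeta_0$ is supported in $H\sqcup\operatorname{ran}\pi$, so \eqref{eq:split} gives $\operatorname{val}(\zeta,K_\pi)=\operatorname{val}(\zeta_0,K)=z$. Each $d{\restriction}H$ is supported in $H_0=H\cap(S\times\kappa)$, so $\zeta$ is defined from $K\cap\mathbb D_{H_0}$ and lies in $W[\mathcal G_{H_0}]$. Finally, the true one of the statements $z\in[\![\chi]\!]$ and $z\notin[\![\chi]\!]$ holds in $W_1[\pi^*\mathcal G]$ and is forced by some $p\in\pi^*\mathcal G$.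
\end{proof}

In particular,
\begin{equation}\label{eq:cover}
[\![\chi]\!]^N=\bigcup\{Z(P):P\in\mathcal T,\ P\Vdash\chi\},\qquad 2^\omega\setminus[\![\chi]\!]^N=\bigcup\{Z(P):P\in\mathcal T,\ P\Vdash\neg\chi\}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $I=\{\alpha\}$ and $\rho=\rho(\{\alpha\})$. By Lemma~\ref{lem:N}, $N$ has the required cardinals and continuum, and by Proposition~\ref{prop:lower} the length is greater than $\alpha$. Let $\chi\in N$ be a code, $\chi\in W_1=W[\mathcal G_H]$ with $|H|=\omega_1$. A bijection $\{\alpha\}\times\omega_1\to H$ in $W$ shows that $W_1$ is a $\mathbb B_{\{\alpha\}\times\omega_1}$-generic extension of $W$. All types in $\mathcal T$ are $\{\alpha\}$-types. If $P\Vdash\chi$ and $P'\Vdash\neg\chi$, then $P,P'$ are separable, hence separated by a code $\psi\in W_1$ of rank less than $\rho$. By Lemma~\ref{lem:real}(i), $[\![\psi]\!]^N$ or its complement contains $Z(P)$ and misses $Z(P')$. By \eqref{eq:count}, \eqref{eq:cover}, and Lemma~\ref{lem:sep}, $[\![\chi]\!]^N\in\Sigma^*(\rho+1)$. Since $\rho$ does not depend on $\chi$, the length is at most $\rho+1<\omega_2$.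
\end{proof}

The assumption CH in $W$ has been used in three ways: for the $\omega_2$-c.c., for counting types, and for $|\mathbb B_{S\times\omega_1}|\le\omega_1$ in Lemma~\ref{lem:rho}.

\section{Exact values of the length}\label{sec:exact}

To close the gap between $\alpha$ and $\rho(\{\alpha\})+1$ we look for closure points. In $W$, for $2\le\beta<\omega_2$ let
\[f(\beta)=\sup\{\rho(S):\emptyset\ne S\subseteq\beta\setminus\{0\},\ S\text{ countable}\}.\]
By CH there are at most $\omega_1$ such $S$, so $f(\beta)<\omega_2$ by Lemma~\ref{lem:rho}. Let $C$ be the set of limit ordinals $\alpha$ with $\omega_1\cdot2\le\alpha<\omega_2$ and $f(\beta)<\alpha$ for all $2\le\beta<\alpha$. It is club in $\omega_2$, as the ordinals closed under a function from $\omega_2$ to $\omega_2$ form a club. Fix $\alpha\in C$ with $\operatorname{cf}(\alpha)=\omega_1$. A countable $S\subseteq\alpha$ is bounded in $\alpha$, so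
\begin{equation}\label{eq:rhoalpha}
\rho(S)<\alpha\quad\text{for every nonempty countable }S\subseteq\alpha\setminus\{0\}\text{ in }W.
\end{equation}
This is the only use of the cofinality assumption. Let $I=\alpha\setminus\{0\}$ and let $N$ be as in Section~\ref{sec:product}. By Proposition~\ref{prop:lower} the length is at least $\alpha$, and it remains to show that every $\omega_1$-Borel set of $N$ is in $\Sigma^*(\alpha)$.

Lemma~\ref{lem:sep} is too coarse for this. Even if every separable pair is separated below $\alpha$, the lemma yields only $\Sigma^*(\alpha+1)$, because for fixed $P$ nothing bounds the levels below $\alpha$ as $P'$ varies. We need, for each $P\Vdash\chi$, one set of level below $\alpha$ between $Z(P)$ and $[\![\chi]\!]$.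

Fix a code $\chi\in N$ and $H\in W$ with $|H|=\omega_1$ and $\chi\in W_1=W[\mathcal G_H]$. Enlarge $H$ so that $H\cap(\{\delta\}\times\kappa)$ has size $\omega_1$ for every $\delta\in I$. Let $\mathcal T$ and $Z(P)$ be as in Section~\ref{sec:types}.

\subsection*{Hulls of types}
The natural candidate is the intersection of all sets of level $\gamma$, coded in $W_1$, that contain $Z(P)$. There are more than $\omega_1$ codes of a given positive rank, so this intersection is not visibly of level $\gamma$. A recursion over types reduces it to $\omega_1$ many sets.

By recursion on $1\le\gamma<\omega_2$ define in $W_1$, for all $P\in\mathcal T$, a code $\Theta_\gamma(P)$ of rank $\gamma$ that lists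
\begin{itemize}
\item all clopen codes $c$ with $P\Vdash\neg c$, and
\item all $\Theta_\delta(R)$ with $1\le\delta<\gamma$, $R\in\mathcal T$, and $P\Vdash\neg\Theta_\delta(R)$.
\end{itemize}
The list contains $\langle0,\emptyset\rangle$ and has size at most $\omega_1$ by \eqref{eq:count}. Since $P\Vdash\neg c$ for every entry $c$, we have $P\Vdash\Theta_\gamma(P)$, that is, $Z(P)\subseteq[\![\Theta_\gamma(P)]\!]^N$.

\begin{lemma}\label{lem:hull}
If $\psi\in W_1$ is a code of rank at most $\gamma$ and $P\Vdash\psi$, then $[\![\Theta_\gamma(P)]\!]^N\subseteq[\![\psi]\!]^N$.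
\end{lemma}

\begin{proof}
Induction on $\gamma$, for all $P$ and $\psi$; all sets are computed in $N$. If $\psi$ has rank $0$, a clopen code of the complement of $[\![\psi]\!]$ is an entry of $\Theta_\gamma(P)$. Let $\psi$ have positive rank, let $x\in[\![\Theta_\gamma(P)]\!]$, and suppose $x\in[\![\psi_\xi]\!]$ for an entry $\psi_\xi$, of rank $\delta<\gamma$. We have $P\Vdash\neg\psi_\xi$. If $\delta=0$, then $\psi_\xi$ is an entry of $\Theta_\gamma(P)$, so $x\notin[\![\psi_\xi]\!]$, a contradiction. If $\delta\ge1$, by \eqref{eq:cover} there is $R\in\mathcal T$ with $x\in Z(R)$ and $R\Vdash\psi_\xi$, and by induction $[\![\Theta_\delta(R)]\!]\subseteq[\![\psi_\xi]\!]$. By Lemma~\ref{lem:real}(i), $Z(P)$ misses $[\![\psi_\xi]\!]$, hence misses $[\![\Theta_\delta(R)]\!]$, hence $P\Vdash\neg\Theta_\delta(R)$. So $\Theta_\delta(R)$ is an entry of $\Theta_\gamma(P)$ and $x\notin[\![\Theta_\delta(R)]\!]$, contrary to $x\in Z(R)$.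
\end{proof}

\subsection*{Conservation of separation}
The ordinal $\rho(S)$ controls separation over $\mathbb B_{S\times\omega_1}$-generic extensions of $W$. The model $W_1$ is larger: it involves coordinates with first component outside $S$. The next lemma shows that a further forcing of size $\omega_1$ creates no new separations. The idea is to replace a name for a code by the code that lists what the conditions force.

\begin{lemma}\label{lem:conserve}
Let $W_0$ be a model with $\omega_1^{W_0}=\omega_1$, let $\mathbb E,\mathbb A\in W_0$ be posets with $|\mathbb E|\le\omega_1$ in $W_0$, and let $W_1=W_0[E_0]$ with $E_0$ $\mathbb E$-generic over $W_0$. Let $p_1,p_2\in\mathbb A$ and let $\dot x_1,\dot x_2\in W_0$ be $\mathbb A$-names for reals. If a code $\chi'\in W_1$ of rank $\gamma$ satisfies $p_1\Vdash^{W_1}\dot x_1\in[\![\chi']\!]$ and $p_2\Vdash^{W_1}\dot x_2\notin[\![\chi']\!]$, then some code $\chi_0\in W_0$ of rank $\gamma$ satisfies $p_1\Vdash^{W_0}\dot x_1\in[\![\chi_0]\!]$ and $p_2\Vdash^{W_0}\dot x_2\notin[\![\chi_0]\!]$.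
\end{lemma}

\begin{proof}
Work in $W_0$. Let $\dot c_{\langle\rangle}$ be an $\mathbb E$-name for $\chi'$, and choose names $\dot c_\eta$, $\eta\in\omega_1^{<\omega}$, such that it is forced that $\dot c_{\eta^\frown\xi}$ is the $\xi$-th entry of $\dot c_\eta$ whenever $\dot c_\eta$ is a code of positive rank. Call $(\eta,e)$ \emph{good of rank $\delta$} if $e\in\mathbb E$ forces that $\dot c_\eta$ is a code of rank $\delta$ and, in case $\delta=0$, decides its value. If $(\eta,e)$ is good of rank $\delta>0$, then for each $\xi$ the set of $e'\le e$ with $(\eta^\frown\xi,e')$ good is dense below $e$, and these pairs have rank less than $\delta$. By recursion on $\delta$, assign to each good pair of rank $\delta$ a code $c(\eta,e)\in W_0$ of rank $\delta$: for $\delta=0$ the decided clopen code, and for $\delta>0$ a code listing all $c(\eta^\frown\xi,e')$ with $\xi<\omega_1$, $e'\le e$, and $(\eta^\frown\xi,e')$ good. The list is nonempty and has size at most $\omega_1$ because $|\mathbb E|\le\omega_1$.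

Let $M=W_0[A]$ with $A$ $\mathbb A$-generic, and let $x\in M$ be a real. We claim that for all good $(\eta,e)$,
\begin{equation}\label{eq:cons}
x\in[\![c(\eta,e)]\!]\iff e\Vdash^M_{\mathbb E}x\in[\![\dot c_\eta]\!].
\end{equation}
An $\mathbb E$-generic filter over $M$ is generic over $W_0$, so by absoluteness the facts forced above about the names $\dot c_\eta$ are also forced over $M$. This settles rank $0$. For positive rank, $e\Vdash^Mx\in[\![\dot c_\eta]\!]$ holds if and only if no $e'\le e$ and $\xi$ satisfy $e'\Vdash^Mx\in[\![\dot c_{\eta^\frown\xi}]\!]$. By density it suffices to consider $e'$ with $(\eta^\frown\xi,e')$ good, and by induction the condition then says that $x$ lies in no entry of $c(\eta,e)$.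

Take $e\in E_0$ such that $(\langle\rangle,e)$ is good of rank $\gamma$ and $e$ forces over $W_0$ the two hypotheses about $\dot c_{\langle\rangle}$. Let $\chi_0=c(\langle\rangle,e)$. Let $A\ni p_1$ be generic over $W_0$ and $x=\dot x_1^A$. For every $E\ni e$ generic over $W_0[A]$, the filter $A$ is generic over $W_0[E]$ by (F2), so $x\in[\![\dot c_{\langle\rangle}^{\,E}]\!]$. Thus $e\Vdash^{W_0[A]}x\in[\![\dot c_{\langle\rangle}]\!]$, and $x\in[\![\chi_0]\!]$ by \eqref{eq:cons}. If $A\ni p_2$ and $x=\dot x_2^A$, the same argument gives $e\Vdash^{W_0[A]}x\notin[\![\dot c_{\langle\rangle}]\!]$, so the right side of \eqref{eq:cons} fails and $x\notin[\![\chi_0]\!]$.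
\end{proof}

\subsection*{A hull of low level inside $[\![\chi]\!]$}
Lemma~\ref{lem:hull} puts $[\![\Theta_\gamma(P)]\!]$ inside $[\![\chi]\!]$ when $\gamma$ is at least the rank of $\chi$, which may exceed $\alpha$. The point is that level $\rho(S)+2$ already suffices. A real $z'$ in the hull of that level need not realize $P$ in $N$. But the conditions $q$ whose hulls contain $z'$ are rich enough to force with, and the resulting generic filter computes $z'$.

\begin{proposition}\label{prop:inside}
For every $z\in[\![\chi]\!]^N$ there are $P\in\mathcal T$ and $1\le\rho<\alpha$ with $z\in[\![\Theta_{\rho+2}(P)]\!]^N\subseteq[\![\chi]\!]^N$.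
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:real}(ii) take $P=(S,\zeta,p)\in\mathcal T$ with $z\in Z(P)$, $P\Vdash\chi$, and $\zeta\in W_0=W[\mathcal G_{H_0}]$, where $H_0=H\cap(S\times\kappa)$. Since $H_0\cap(\{\delta\}\times\kappa)$ has size $\omega_1$ for each $\delta\in S$, there is a bijection $S\times\omega_1\to H_0$ in $W$ preserving first coordinates, so $W_0$ is a $\mathbb B_{S\times\omega_1}$-generic extension of $W$. Also $W_1=W_0[\mathcal G_{H\setminus H_0}]$ and $|\mathbb B_{H\setminus H_0}|\le\omega_1$. Let $\rho=\rho(S)$; by \eqref{eq:rhoalpha}, $1\le\rho<\alpha$. Write $\mathbb A=\mathbb B_{S\times\omega}$. For $q\in\mathbb A$ let $P_q=(S,\zeta,q)$, a type over both $W_0$ and $W_1$, and let $\Theta(q)=\Theta_\rho(P_q)$. Thus $P=P_p$ and $z\in Z(P)\subseteq[\![\Theta_{\rho+2}(P)]\!]^N$. It remains to prove the inclusion in $[\![\chi]\!]^N$.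

\emph{Step 1. If $P_r,P_q$ are separable over $W_1$, then $P_r\Vdash\neg\Theta(q)$.} By Lemma~\ref{lem:conserve} with $\mathbb E=\mathbb B_{H\setminus H_0}$ and $\dot x_1=\dot x_2=\operatorname{val}(\zeta,\dot K)$, a name in $W_0$, they are separable over $W_0$. By the definition of $\rho(S)$ they are separated over $W_0$ by a code $\psi\in W_0$ of rank $\gamma<\rho$. Filters generic over $W_1$ are generic over $W_0$, so $\psi$ separates them over $W_1$. Let $\psi'$ be $\psi$ or ${\sim}\psi$, chosen so that $P_q\Vdash\psi'$ and $P_r\Vdash\neg\psi'$; its rank is at most $\gamma+1\le\rho$. By Lemma~\ref{lem:hull}, $[\![\Theta(q)]\!]^N\subseteq[\![\psi']\!]^N$, and $Z(P_r)$ misses $[\![\psi']\!]^N$. By Lemma~\ref{lem:real}(i), $P_r\Vdash\neg\Theta(q)$.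

\emph{Step 2.} Let $q\in\mathbb A$ and let $D\in W_1$ be dense open in $\mathbb A$. In $W_1$, let $\nu$ be a code of rank $\rho+1$ listing all $\Theta(q')$ with $q'\in D$, $q'\le q$, and let $\mu$ be a code of rank $\rho+1$ listing these together with the entries of $\Theta(q)$. In every model,
\[[\![\mu]\!]=[\![\Theta(q)]\!]\cap[\![\nu]\!]=[\![\Theta(q)]\!]\setminus\bigcup\{[\![\Theta(q')]\!]:q'\in D,\ q'\le q\}.\]
We claim that \emph{$P\Vdash\neg\mu$}. Otherwise some $r\le p$ has $P_r\Vdash\Theta(q)$ and $P_r\Vdash\nu$. Every extension of $q$ has an extension $q'\in D$, and $P_{q'}\Vdash\Theta(q')$, so $P_{q'}\Vdash\neg\nu$. Hence $P_q\Vdash\neg\nu$, and $\nu$ separates $P_r$ and $P_q$ over $W_1$. By Step 1, $P_r\Vdash\neg\Theta(q)$, a contradiction.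

\emph{Step 3.} Let $z'\in[\![\Theta_{\rho+2}(P)]\!]^N$. Apply Lemma~\ref{lem:hull} to the code $\Theta(p)$ of rank $\rho$ and to the codes ${\sim}\mu$ of rank $\rho+2$, all forced by $P$. We obtain that $z'\in[\![\Theta(p)]\!]$, and that for all $q\in\mathbb A$ and all dense open $D\subseteq\mathbb A$ in $W_1$,
\begin{equation}\label{eq:ext}
z'\in[\![\Theta(q)]\!]\ \Longrightarrow\ z'\in[\![\Theta(q')]\!]\text{ for some }q'\in D\text{ with }q'\le q.
\end{equation}

\emph{Step 4.} In $N$ let $\mathbb M=\{q\in\mathbb A:q\le p,\ z'\in[\![\Theta(q)]\!]\}$ with the order of $\mathbb A$; its largest element is $p$. Let $\Gamma$ be $\mathbb M$-generic over $N$. By \eqref{eq:ext}, $D\cap\mathbb M$ is dense in $\mathbb M$ for each dense open $D\subseteq\mathbb A$ in $W_1$, so $\Gamma$ meets $D$. The upward closure $\Gamma^+$ of $\Gamma$ in $\mathbb A$ is therefore an $\mathbb A$-generic filter over $W_1$ containing $p$. Let $K^+$ be its set of coding parts and $x=\operatorname{val}(\zeta,K^+)$. Fix $n<\omega$. The conditions deciding the $n$-th digit of $\operatorname{val}(\zeta,\dot K)$ over $W_1$ form a dense open set in $W_1$, so some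 $q\in\Gamma$ decides it, as $i=x(n)$. Then $P_q$ forces a clopen code for the set of reals with $n$-th digit $i$, and by Lemma~\ref{lem:hull} this set contains $[\![\Theta(q)]\!]^N\ni z'$. So $z'(n)=x(n)$ for all $n$, that is, $z'=x$. Since $P\Vdash\chi$ and $p\in\Gamma^+$, we have $z'\in[\![\chi]\!]$ in $W_1[\Gamma^+]$. Forcing with $\mathbb M$ might collapse cardinals, but the relation $z'\in[\![\chi]\!]$ is absolute with the fixed index set $\omega_1^W$, so $z'\in[\![\chi]\!]^N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Let $C$, $\alpha$, and $N$ be as at the beginning of this section. By Lemma~\ref{lem:N}, $N$ has the required cardinals and continuum, and the length is at least $\alpha$. Let $\chi\in N$ be a code. By Proposition~\ref{prop:inside}, $[\![\chi]\!]^N$ is the union of those sets $[\![\Theta_{\rho+2}(P)]\!]^N$, with $P\in\mathcal T$ and $1\le\rho<\alpha$, that it contains. There are at most $\omega_1$ of them by \eqref{eq:count} and $|\alpha|=\omega_1$, and each is in $\Pi^*({<}\alpha)$ because $\alpha$ is a limit ordinal. So $[\![\chi]\!]^N\in\Sigma^*(\alpha)$ by (H2) and (H3). Every $\omega_1$-Borel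 set of $N$ is in $\Sigma^*(\alpha)$, and the length is exactly $\alpha$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Miller} Arnold W. Miller, \emph{The hierarchy of $\omega_1$-Borel sets}, arXiv:1107.5022 (2011).
\end{thebibliography}
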